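\title{Undistorted centers and central extensions that are hierarchically hyperbolic spaces}

\begin{abstract}
A central extension $1\to K\to E\to G\to 1$ of finitely generated groups with finitely generated kernel is quasi-isometrically trivial if there is a quasi-isometry $E\to K\times G$ commuting with the projections to $G$. We prove that this holds whenever $E$, with a word metric, is a hierarchically hyperbolic space, which answers a question of Fournier-Facio, Mangioni and Sisto. The underlying statement is that the center of a finitely generated group that is a hierarchically hyperbolic space is finitely generated and undistorted. The proof finds a quasiflat of maximal rank that the center coarsely preserves, shows that the center acts on a suitable rescaled limit of it by translations, and turns this into a bound on the growth of the center.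
\end{abstract}

\section{Introduction}\label{sec:intro}

Let
\begin{equation}\label{eq:ext}
1\longrightarrow K\longrightarrow E\xrightarrow{\ \pi\ }G\longrightarrow 1
\end{equation}
be a central extension, so that $K$ is a subgroup of the center $Z(E)$. Throughout, $K$, $E$ and $G$ are finitely generated and carry word metrics. If $s\colon G\to E$ is a set-theoretic section of $\pi$, the $2$-cocycle $\sigma_s(g,h)=s(g)s(h)s(gh)^{-1}\in K$ measures how far $s$ is from being a homomorphism. Its class $\alpha_E\in H^2(G;K)$, the \emph{Euler class}, does not depend on $s$, classifies the extension, and vanishes exactly when the extension splits as $K\times G$.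

There are two natural ways for \eqref{eq:ext} to be almost split. The extension is \emph{bounded} if $\alpha_E$ is represented by a bounded cocycle, that is, by one with finitely many values. It is \emph{quasi-isometrically trivial} if there is a quasi-isometry $E\to K\times G$ that commutes with the projections to $G$. The first condition is algebraic and the second is metric. They interact with the hierarchically hyperbolic spaces (HHS) and hierarchically hyperbolic groups (HHG) of Behrstock, Hagen and Sisto \cite{BHS2}. Roughly speaking, an HHS structure on a metric space is a family of projections to hyperbolic spaces subject to a list of axioms, and an HHG is a finitely generated group whose word metric carries such a structure in a way compatible with the action of the group on itself. We say that \emph{$E$ is an HHS} if its word metric admits an HHS structure, with no compatibility required. The axioms will not be used directly; we use only the consequences stated in Theorems~\ref{thm:qiinv}, \ref{thm:cubulation} and~\ref{thm:cones}. The following facts are known.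
\begin{enumerate}
\item[(i)] Bounded central extensions are quasi-isometrically trivial (Gersten).
\item[(ii)] An extension is quasi-isometrically trivial if and only if its Euler class is weakly bounded in the sense of Neumann--Reeves.
\item[(iii)] If $G$ is an HHG, then $E$ is an HHG if and only if the extension is bounded.
\item[(iv)] There exist quasi-isometrically trivial central extensions that are not bounded.
\end{enumerate}
Weak boundedness asks for a representing cocycle that is bounded only when one of its arguments is fixed; it enters this paper through (ii) alone.

Fact (iii) says when the equivariant property passes from $G$ to $E$. Being an HHS is the metric counterpart of being an HHG, and quasi-isometric triviality is the metric counterpart of boundedness, so one expects a metric version of (iii). One direction is formal: being an HHS is invariant under quasi-isometries and passes to products, so a quasi-isometrically trivial extension of an HHG is an HHS. The other direction is the following question, posed in \cite{FFMS}.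

\medskip
\noindent\textbf{Question.} \emph{If a central extension $E$ of a hierarchically hyperbolic group $G$ is a hierarchically hyperbolic space, is the extension quasi-isometrically trivial?}
\medskip

The hypothesis is weak, since the HHS structure on $E$ need not have anything to do with $K$, with $G$, or with the multiplication of $E$, while the conclusion asks for a quasi-isometry that respects $\pi$. The answer is nevertheless positive, and no hypothesis on $G$ is needed.

\begin{theorem}\label{thm:A}
Let $1\to K\to E\xrightarrow{\pi}G\to1$ be a central extension with $E$ and $G$ finitely generated and $K$ finitely generated abelian. If $E$ is an HHS, then the extension is quasi-isometrically trivial.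
\end{theorem}

A subgroup of $E$ is \emph{undistorted} if it is finitely generated and its inclusion into $E$ is a quasi-isometric embedding for word metrics. We show in Proposition~\ref{prop:equiv} that \eqref{eq:ext} is quasi-isometrically trivial if and only if $K$ is undistorted in $E$. This removes $G$ from the problem and reduces Theorem~\ref{thm:A} to a statement about $E$ alone.

\begin{theorem}\label{thm:B}
If a finitely generated group $E$ is an HHS, then its center $Z(E)$ is finitely generated and undistorted, and hence so is every central subgroup.
\end{theorem}

\begin{theorem}\label{thm:C}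
Let $G$ be a finitely generated group that is an HHS (for instance an HHG). For a central extension as in Theorem~\ref{thm:A}, the following are equivalent:
\begin{enumerate}
\item[(1)] $E$ is an HHS;
\item[(2)] the extension is quasi-isometrically trivial;
\item[(3)] $K$ is undistorted in $E$;
\item[(4)] the Euler class is weakly bounded.
\end{enumerate}
\end{theorem}

Together with (iii), this gives a parallel picture for an HHG $G$: the group $E$ is an HHS if and only if the Euler class is weakly bounded, and it is an HHG if and only if the Euler class is bounded.

\begin{example}\label{ex:heis}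
The integral Heisenberg group $H$ is generated by $a$ and $b$, the commutator $z=[a,b]$ is central of infinite order, and $H/\langle z\rangle\cong\mathbb Z^2$. Since $z$ is central, $[a^p,b^q]=z^{pq}$, so $z^{p^2}$ has length at most $4p$ and $\langle z\rangle$ is distorted. By Proposition~\ref{prop:equiv} this extension of $\mathbb Z^2$ is not quasi-isometrically trivial, and by Theorem~\ref{thm:B} the group $H$ is not an HHS. This is the behavior that the proof has to rule out.
\end{example}

The one link between the center and the metric is that a central element $k$ acts on $E$ as an isometry that moves \emph{every} point by the same distance $|k|$. An isometry of a finite-dimensional normed space with this property is a translation, and groups of translations are undistorted. The proof of Theorem~\ref{thm:B} brings this observation to bear on $E$ in two steps. First, the HHS structure provides a quasi-isometrically embedded copy of $\mathbb Z^N$ of maximal rank, and maximality forces the whole center to preserve it up to a uniformly bounded error (Proposition~\ref{prop:flat}, proved in Section~\ref{sec:flat}). Second, in any finitely generated group,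 a center that coarsely preserves such a quasiflat grows no faster than its rank allows (Proposition~\ref{prop:growth}, proved in Sections~\ref{sec:limit} and~\ref{sec:growth}). Section~\ref{sec:dist} relates growth, distortion and quasi-isometric triviality. Section~\ref{sec:plan} states the two steps, derives Theorem~\ref{thm:B} from them, and carries out the second step by hand when $N=1$. Section~\ref{sec:back} collects the background on asymptotic cones, medians and cube complexes.

\section{Distortion, growth and quasi-isometric triviality}\label{sec:dist}

\subsection*{Conventions}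
We fix a finite generating set of $E$, write $|x|$ for the word length and $d(x,y)=|x^{-1}y|$ for the word metric. Left multiplications are isometries. If $k$ is central, then $x\mapsto xk=kx$ is an isometry and $d(x,xk)=|k|$ for all $x$. Abelian subgroups are written additively when convenient, so that $mk$ means $k^m$. For a subgroup $A\le E$ let
\[
t_A(r)=\#\{k\in A:\ |k|\le r\}.
\]
For $\lambda\ge1$, a map $f$ between metric spaces is a \emph{$\lambda$-quasi-isometric embedding} if $\lambda^{-1}d(x,y)-\lambda\le d(f(x),f(y))\le\lambda d(x,y)+\lambda$ for all $x,y$, and it is a \emph{quasi-isometry} if in addition every point of the target lies within a bounded distance of the image. The inclusion of a finite-index subgroup into a finitely generated group is a quasi-isometry; hence a subgroup of $E$ is undistorted if and only if some (or any) of its finite-index subgroups is. On $\mathbb R^N$, $|\cdot|$ is the Euclidean norm, $\|\cdot\|_1$ and $\|\cdot\|_\infty$ have their usual meaning, and $\lfloor\cdot\rfloor$ is taken coordinatewise.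

We fix a nonprincipal ultrafilter $\omega$ on $\mathbb N=\{1,2,\dots\}$. A property holds for \emph{$\omega$-a.e.\ $i$} if the set of $i$ for which it holds belongs to $\omega$. Finitely many such properties hold simultaneously for $\omega$-a.e.\ $i$, and in particular for infinitely many $i$. Every sequence in a compact Hausdorff space has a limit $\lim_\omega$, which is the ordinary limit when that exists. For $a_i\ge0$ and $s_i>0$ we write $a_i=O(s_i)$ if $\lim_\omega a_i/s_i<\infty$ and $a_i=o(s_i)$ if $\lim_\omega a_i/s_i=0$.

We use McShane's extension lemma: an $L$-Lipschitz function $\xi\colon A\to\mathbb R$ on a nonempty subset of a metric space $X$ extends to the $L$-Lipschitz function $x\mapsto\inf_{a\in A}\big(\xi(a)+L\,d(x,a)\big)$ on $X$.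

\subsection*{Growth detects distortion}
Distortion is a statement about each element of a subgroup, while geometric arguments tend to produce counts. The next lemma converts one into the other: a single element that is much shorter in $E$ than in $\mathbb Z^n$ creates too many short elements at \emph{all} large scales. It therefore suffices to bound the growth along one sequence of scales, and that is all we will obtain.

\begin{lemma}\label{lem:growth}
Let $A\cong\mathbb Z^n$, $n\ge1$, be a subgroup of $E$, identified with $\mathbb Z^n$, and let $C_0$ be the largest word length of a basis element.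
\begin{enumerate}
\item[(a)] $|a|\le C_0\|a\|_1$ for all $a\in A$, and $t_A(r)\ge(r/nC_0)^n$ for all $r>0$.
\item[(b)] If $\Theta=\liminf_{r\to\infty}t_A(r)/r^n$ is finite, then $A$ is undistorted.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The first inequality is the triangle inequality. The elements $a$ with $0\le a_l\le r/nC_0$ for all $l$ have length at most $r$, and there are at least $(r/nC_0)^n$ of them.

(b) Let $k\in A\setminus\{0\}$ and $\ell=\|k\|_\infty$. After permuting the coordinates and replacing $k$ by $-k$ if necessary, the first coordinate of $k$ equals $\ell$. Consider the elements $jk+a$ with $j\in\mathbb Z$, $a\in A$ and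
\[
0\le j\le \frac{r}{2|k|},\qquad 0\le a_1<\ell,\qquad 0\le a_l\le\frac{r}{4nC_0}\quad(2\le l\le n).
\]
They are distinct: the first coordinate $j\ell+a_1$ determines $j$ and $a_1$ by division with remainder, and then the other coordinates determine $a$. Their length is at most $r/2+C_0\ell+r/4$, which is at most $r$ once $r\ge4C_0\ell$. Hence $t_A(r)\ge\frac{r}{2|k|}\cdot\ell\cdot(r/4nC_0)^{n-1}$ for all large $r$, and so $\ell\le2(4nC_0)^{n-1}\Theta\,|k|$. Thus $\|k\|_1\le n\ell\le L|k|$ with $L$ independent of $k$.
\end{proof}

\begin{proposition}\label{prop:equiv}
The extension \eqref{eq:ext} is quasi-isometrically trivial if and only if $K$ is undistorted in $E$.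
\end{proposition}

\begin{proof}
Write $K=T\oplus A$ with $T$ finite and $A=\mathbb Z^n$. Give $G$ the word metric for the image of the generating set of $E$, and $K\times G$ the sum of the word metrics. If $n=0$, then $K$ is undistorted and $x\mapsto(0,\pi(x))$ is a quasi-isometry, so we assume $n\ge1$.

\emph{Suppose that $K$ is undistorted.} We need a ``$K$-coordinate'' on $E$: a Lipschitz map $\Psi\colon E\to\mathbb R^n$ with $\Psi(xa)=\Psi(x)+a$ for $a\in A$. Undistortion provides Lipschitz extensions of the coordinates of $A$, and averaging over $A$ makes them equivariant.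

Since $A$ is undistorted and nontrivial elements have length at least $1$, there is $L$ with $\|a\|_1\le L|a|$ on $A$. So each coordinate function $a\mapsto a_j$ is $L$-Lipschitz for $d|_A$ and extends to an $L$-Lipschitz function $\xi_j\colon E\to\mathbb R$. For a bounded function $b$ on $A$ let $\mathfrak m(b)=\lim_\omega i^{-n}\sum_{k\in\{1,\dots,i\}^n}b(k)$. This functional is linear, satisfies $|\mathfrak m(b)|\le\sup|b|$ and $\mathfrak m(1)=1$, and is invariant under translations of $A$, because a box of side $i$ and its translate by a fixed vector differ in at most a constant times $i^{n-1}$ points. Fix $j$, and for $x\in E$ let $b_x(k)=\xi_j(xk)-\xi_j(k)$, $k\in A$. Since $k$ is central, $|b_x(k)|\le L\,d(xk,k)=L|x|$, so $\Psi_j(x)=\mathfrak m(b_x)$ is defined. Since $|b_x(k)-b_y(k)|\le L\,d(xk,yk)=L\,d(x,y)$, the function $\Psi_j$ is $L$-Lipschitz. For $a\in A$,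
\[
b_{xa}(k)=\big(\xi_j(xak)-\xi_j(ak)\big)+\big(\xi_j(ak)-\xi_j(k)\big)=b_x(ak)+a_j ,
\]
so $\Psi_j(xa)=\Psi_j(x)+a_j$ by invariance of $\mathfrak m$. The map $\Psi=(\Psi_1,\dots,\Psi_n)$ has the required properties.

Let $\Phi(x)=(\lfloor\Psi(x)\rfloor,\pi(x))\in A\times G\subset K\times G$. This map commutes with the projections to $G$, and $d(\Phi(x),\Phi(y))\le C(d(x,y)+1)$ for some $C$, because $\Psi$ and $\pi$ are Lipschitz. It maps onto $A\times G$, since $\Phi(xa)=(\lfloor\Psi(x)\rfloor+a,\pi(x))$, and every point of $K\times G$ is within bounded distance of $A\times G$. It remains to bound $d(x,y)$ in terms of $r=d(\Phi(x),\Phi(y))$. Lifting a shortest word from $\pi(x)$ to $\pi(y)$ gives $y'\in yK$ with $d(x,y')\le r$. Write $y'=yta$ with $t\in T$ and $a\in A$. Then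
\[
a=\Psi(y')-\Psi(yt)=\big(\Psi(y')-\Psi(x)\big)+\big(\Psi(x)-\Psi(y)\big)+\big(\Psi(y)-\Psi(yt)\big).
\]
Each term has norm at most $C'(r+1)$, with $C'$ independent of $x$ and $y$: the first because $\Psi$ is Lipschitz, the second because $\lfloor\Psi(x)\rfloor$ and $\lfloor\Psi(y)\rfloor$ are at distance at most $r$ in $K$, and the third because $T$ is finite. Hence $d(x,y)\le d(x,y')+|t|+C_0\|a\|_1\le C''(r+1)$, and $\Phi$ is a quasi-isometry.

\emph{Suppose that $\Phi\colon E\to K\times G$ is a quasi-isometry commuting with the projections.} Then $\Phi(a)=(\phi(a),1)$ for $a\in A$, and $\phi$ is a $\lambda$-quasi-isometric embedding of $(A,d|_A)$ into $K$ with its own word metric, for some $\lambda$. (The same is true if $\Phi$ commutes with the projections only up to a bounded error, since then the second coordinate of $\Phi(a)$ is bounded.) The map $\phi$ sends $\{a\in A:|a|\le r\}$ into a ball of radius $\lambda r+\lambda$ in $K\cong T\oplus\mathbb Z^n$, which has at most $C(r+1)^n$ elements. Its fibers have diameter at most $\lambda^2$ in $E$, hence bounded cardinality. So $t_A(r)\le C'(r+1)^n$. By Lemma~\ref{lem:growth}(b), $A$ is undistorted,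 and so is $K$.
\end{proof}

\subsection*{Theorems~\ref{thm:A} and~\ref{thm:C} from Theorem~\ref{thm:B}}
The following fact is used only for the implication (2)$\Rightarrow$(1) of Theorem~\ref{thm:C}.

\begin{theorem}[\cite{BHS2}]\label{thm:qiinv}
Being an HHS is invariant under quasi-isometry, and products of HHSs are HHSs.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Theorem~\ref{thm:B}, $K\le Z(E)$ is undistorted. Apply Proposition~\ref{prop:equiv}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
The implication (1)$\Rightarrow$(2) is Theorem~\ref{thm:A}, the equivalence (2)$\Leftrightarrow$(3) is Proposition~\ref{prop:equiv}, and (2)$\Leftrightarrow$(4) is fact (ii). If (2) holds, then $E$ is quasi-isometric to $K\times G$, hence to $\mathbb Z^n\times G$. The group $\mathbb Z$ is hyperbolic, so it is an HHS whose structure consists of a single hyperbolic space. By Theorem~\ref{thm:qiinv}, $\mathbb Z^n\times G$ and $E$ are HHSs.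
\end{proof}

\section{Centers that preserve a quasiflat}\label{sec:plan}

From now on $Z=Z(E)$. The \emph{rank} of $Z$ is the supremum of the $n$ such that $Z$ contains a copy of $\mathbb Z^n$. If the rank is a finite number $n$, then any $n+1$ elements $k_0,\dots,k_n\in Z$ satisfy a relation $\sum_jx_jk_j=0$ with $0\neq x\in\mathbb Z^{n+1}$, since otherwise they would generate a copy of $\mathbb Z^{n+1}$. We do not yet know that $Z$ is finitely generated. Consider the following condition on a finitely generated group $E$.

\medskip
\noindent$(\ast)$\quad \emph{There are $N\ge1$, a $\lambda$-quasi-isometric embedding $f\colon(\mathbb Z^N,|\cdot|)\to E$ with image $F$, and a constant $D_0$ such that $d(xk,F)\le D_0$ for all $x\in F$ and $k\in Z$.}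
\medskip

For each $k\in Z$ the set $Fk$ lies within distance $|k|$ of $F$; the content of $(\ast)$ is that the bound does not depend on $k$.

\begin{proposition}\label{prop:flat}
If $E$ is infinite and is an HHS, then $(\ast)$ holds.
\end{proposition}

This is the only place in the proof of Theorem~\ref{thm:B} where the HHS structure is used. A first consequence of $(\ast)$ comes from counting points near $F$.

\begin{lemma}[Packing]\label{lem:pack}
Assume $(\ast)$. For every $b>0$ there is $C(b)$ such that, for all $u\in\mathbb Z^N$ and $s\ge1$, the set $\{f(w)k:\ |w-u|\le bs,\ k\in Z,\ |k|\le s\}$ has at most $C(b)s^N$ elements. In particular $t_Z(s)\le C(1)s^N$, and the rank of $Z$ is at most $N$.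
\end{lemma}

\begin{proof}
Each element $f(w)k$ of the set is within $D_0$ of some $f(u')$. Then $d(f(u'),f(u))\le D_0+s+\lambda bs+\lambda$, so $|u'-u|\le b's$ with $b'=\lambda(D_0+1+\lambda b+2\lambda)$. There are at most $(2b'+1)^Ns^N$ such $u'$, and all balls of radius $D_0$ in $E$ have the same finite cardinality. The bound on $t_Z$ follows because $k\mapsto f(0)k$ is injective. If $\mathbb Z^n\cong A\le Z$, then $(s/nC_0)^n\le t_A(s)\le C(1)s^N$ for all $s\ge1$ by Lemma~\ref{lem:growth}(a), so $n\le N$.
\end{proof}

The exponent $N$ is too large when the rank of $Z$ is smaller than $N$: the bound would still allow a distorted cyclic group whose orbit fills a quasiplane. The second step replaces $N$ by the rank.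

\begin{proposition}\label{prop:growth}
Assume $(\ast)$ and let $n$ be the rank of $Z$. There are a constant $C$ and arbitrarily large $s$ with $t_Z(s)\le Cs^n$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:B} from Propositions~\ref{prop:flat} and~\ref{prop:growth}]
If $E$ is finite there is nothing to prove. Otherwise $(\ast)$ holds. Let $n\le N$ be the rank of $Z$ and choose $A\le Z$ with $A\cong\mathbb Z^n$. Since $t_A\le t_Z$, Proposition~\ref{prop:growth} and Lemma~\ref{lem:growth}(b) show that $A$ is undistorted (for $n=0$ this is trivial).

Let $c_1,\dots,c_q\in Z$ lie in distinct cosets of $A$, and let $R=\max_l|c_l|$. The elements $c_l+a$ with $a\in A$ and $|a|\le s-R$ are distinct and have length at most $s$. So for $s>2R$ Lemma~\ref{lem:growth}(a) gives $t_Z(s)\ge q\,t_A(s/2)\ge q\,c_As^n$, where $c_A=(2nC_0)^{-n}$ if $n\ge1$ and $c_A=1$ if $n=0$. Taking $s$ large and as in Proposition~\ref{prop:growth}, we get $q\le C/c_A$. Hence $A$ has finite index in $Z$, and $Z$ is finitely generated and undistorted.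

Finally let $K\le Z$ be any subgroup. Then $K\cap A$ has finite index in $K$ and is free abelian with a basis $b_1,\dots,b_m\in\mathbb Z^n$. These integer vectors are linearly independent over $\mathbb Q$, hence over $\mathbb R$, so $y\mapsto\|\sum_ly_lb_l\|_1$ is a norm on $\mathbb R^m$, comparable to $\|y\|_1$. Thus $K\cap A$ is undistorted in $A$, hence in $E$, and $K$ is finitely generated and undistorted.
\end{proof}

This proof uses only $(\ast)$. In particular $(\ast)$ fails for the Heisenberg group of Example~\ref{ex:heis}: its center coarsely preserves no quasiflat.

\subsection*{The case $N=1$}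
Here Proposition~\ref{prop:growth} can be proved by hand. If $n=1$, it is the packing lemma. If $n=0$, every element of $Z$ has finite order, and it suffices to show that $Z$ is finite. This follows once we show that every sufficiently long central element has infinite order.

Let $k\in Z$. For each $u\in\mathbb Z$ choose $g(u)\in\mathbb Z$ with $d(f(u)k,f(g(u)))\le D_0$; the map $g$ describes the action of $k$ on the quasiline. Since multiplication by $k$ is an isometry, $d(f(g(u)),f(g(u+1)))\le2D_0+2\lambda$, so
\[
|g(u+1)-g(u)|\le B:=\lambda(2D_0+3\lambda),
\]
a bound that does not depend on $k$. Since $k$ moves every point by $|k|$, we have $d(f(u),f(g(u)))\ge|k|-D_0$, so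
\[
|g(u)-u|\ge\ell:=(|k|-D_0-\lambda)/\lambda\qquad\text{for all }u .
\]
If $\ell>B+1$, the function $g(u)-u$ cannot change sign, because it changes by at most $B+1$ from $u$ to $u+1$. So $g$ pushes every point in the same direction, and $|g^m(u)-u|\ge m\ell$. By induction on $m$ we have $d(f(u)k^m,f(g^m(u)))\le mD_0$: multiply the previous inequality by $k$ and use the definition of $g$ at $g^m(u)$. Therefore
\begin{equation}\label{eq:N1}
|k^m|=d(f(u),f(u)k^m)\ge m(\ell/\lambda-D_0)-\lambda ,
\end{equation}
which tends to infinity as soon as $\ell>\lambda D_0$. Constant displacement has forced $k$ to act as a translation.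

\subsection*{The model for general $N$}
The sign argument is special to the line. Its replacement is the following.

\begin{lemma}\label{lem:T}
A surjective isometry $g$ of a finite-dimensional normed space for which $\|g(v)-v\|$ is constant is a translation.
\end{lemma}

\begin{proof}
By the Mazur--Ulam theorem, a surjective isometry of a normed space is affine, so $g(v)=Lv+b$ with $L$ linear. Since $(L-1)v+b$ is bounded, $L=1$.
\end{proof}

Suppose for a moment that $F$ were a normed space $(\mathbb R^N,\|\cdot\|)$ on which $Z$ acted by isometries, with $k$ moving every point by $|k|$. Then $Z$ would be a group of translations whose nonzero elements have norm at least $1$, hence a lattice in a subspace $W$ of dimension $n$, and $t_Z(s)\le Cs^n$ would follow by comparing volumes in $W$. Three things separate the actual situation from this model.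

First, $F$ is only a quasiflat. Rescaling the metric by factors tending to $0$ removes the additive errors but leaves a space that is merely bi-Lipschitz to $\mathbb R^N$. Metric differentiation produces \emph{one} sequence of scales $s_i$ for which the limit is a normed space (Lemma~\ref{lem:normed}).

Second, such a limit sees only elements of length comparable to $s_i$, and at a single scale a group can appear to have larger rank than it has. Take $\mathbb Z$ with the word length for the generators $1$ and $M$, where $M$ is large and even. Then $p+qM$ has length $|p|+|q|$ whenever $|p|<M/2$, so at scales well below $M$ the group looks like $\mathbb Z^2$. The deception is exposed at scale $M$: the element $k=M/2$ has length $M/2$, while its multiples $mk$ have length at most $M/2+m/2$ and so hardly grow. We will show that under $(\ast)$ multiples grow at \emph{every} scale (Lemma~\ref{lem:mult}, the substitute for \eqref{eq:N1}), and deduce that the limiting translations span a subspace $W$ of dimension at most $n$ (Lemma~\ref{lem:dim}).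

Third, the limit only tells us that the orbit of the central elements of length at most $s_i$ stays within $o(s_i)$ of a ball in $W$, and such a neighborhood can contain far more than $s_i^{\dim W}$ lattice points. We therefore count in the transverse direction: about $s_i^{N-\dim W}$ distinct cosets of $Z$ meet the ball of radius comparable to $s_i$ in $F$ (Lemma~\ref{lem:cosets}), and the packing lemma leaves room for only about $s_i^{\dim W}$ points in each.

\section{Cones, medians and cube complexes}\label{sec:back}

\subsection*{Asymptotic cones}
Let $s_i\to\infty$ be positive \emph{scales} and $o_i\in E$ \emph{basepoints}. On the set of sequences $(x_i)$ in $E$ with $d(x_i,o_i)=O(s_i)$ consider the pseudometric $\lim_\omega d(x_i,y_i)/s_i$. The associated metric space is the \emph{cone} with scales $s_i$ based at $o_i$; its metric is again denoted by $d$, and $[x_i]$ is the class of $(x_i)$. Cones, like all ultralimits of pointed metric spaces, are complete. The map $[x_i]\mapsto[o_i^{-1}x_i]$ is an isometry onto the cone with the same scales based at $1$. Quasiflats become bi-Lipschitz flats in a cone.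

\begin{lemma}\label{lem:limflat}
Let $f_i\colon\mathbb Z^N\to E$ be $\lambda$-quasi-isometric embeddings with $d(f_i(0),o_i)=O(s_i)$. Then $\varphi(v)=[f_i(\lfloor s_iv\rfloor)]$ satisfies $\lambda^{-1}|v-w|\le d(\varphi(v),\varphi(w))\le\lambda|v-w|$ for $v,w\in\mathbb R^N$, and the image of $\varphi$ is the set of points $[x_i]$ of the cone with $x_i\in f_i(\mathbb Z^N)$ for all $i$.
\end{lemma}

\begin{proof}
The vectors $\lfloor s_iv\rfloor-\lfloor s_iw\rfloor$ and $s_i(v-w)$ differ by at most $\sqrt N$, so the inequalities follow on dividing by $s_i$. If $x_i=f_i(w_i)$ defines a point of the cone, then $|w_i|=O(s_i)$. With $v=\lim_\omega w_i/s_i$ we have $|w_i-\lfloor s_iv\rfloor|=o(s_i)$, so $[x_i]=\varphi(v)$.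
\end{proof}

\subsection*{Medians}
A \emph{median algebra} is a set with a ternary operation $m$ that is symmetric in its arguments and satisfies $m(a,a,b)=a$ and $m(a,b,m(c,d,e))=m(m(a,b,c),m(a,b,d),e)$. The basic example is the cube $\{0,1\}^j$ with the coordinatewise majority vote. The \emph{rank} of a median algebra is the supremum of the $j$ such that $\{0,1\}^j$ embeds as a subalgebra. In a metric space let $[a,b]=\{x:d(a,x)+d(x,b)=d(a,b)\}$. The space is \emph{median} if $[a,b]\cap[b,c]\cap[c,a]$ is always a single point $m(a,b,c)$; this operation makes it a median algebra. For example, $(\mathbb R^j,\|\cdot\|_1)$ is median, with the coordinatewise median of three numbers.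

A \emph{coarse median} on $E$ is a map $\mu\colon E^3\to E$ with two properties. It is coarsely Lipschitz: there is $c_\mu$ with
\begin{equation}\label{eq:mulip}
d(\mu(a,b,c),\mu(a',b',c'))\le c_\mu\big(d(a,a')+d(b,b')+d(c,c')\big)+c_\mu .
\end{equation}
And finite sets are approximated by median algebras: for every $j$ there is $h$ such that for every $A\subset E$ with $\#A\le j$ there are a finite median algebra $\Pi$ and a map $p\colon\Pi\to E$ such that $A$ lies in the $h$-neighborhood of $p(\Pi)$ and $d(p(m(x,y,z)),\mu(px,py,pz))\le h$ for all $x,y,z$. The coarse median has rank at most $\nu$ if $\Pi$ can always be chosen of rank at most $\nu$. By \eqref{eq:mulip}, the formula $\mu_\omega([a_i],[b_i],[c_i])=[\mu(a_i,b_i,c_i)]$ defines an operation on each cone based at $1$.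

\subsection*{CAT(0) spaces and cube complexes}
A geodesic metric space is CAT(0) if its geodesic triangles are no thicker than Euclidean triangles with the same side lengths. We use one consequence: two points are joined by a unique geodesic, and if $\gamma,\gamma'\colon[0,1]\to X$ are geodesics parametrized at constant speed, then
\begin{equation}\label{eq:convex}
d(\gamma(t),\gamma'(t))\le(1-t)\,d(\gamma(0),\gamma'(0))+t\,d(\gamma(1),\gamma'(1)).
\end{equation}

Let $Y$ be a CAT(0) cube complex. Its vertex set $Y^{(0)}$, with the path metric of the $1$-skeleton, is a median metric space. A set $M$ of vertices is \emph{convex} if $[x,y]\subset M$ for all $x,y\in M$. A \emph{hyperplane} is an equivalence class of edges for the relation generated by being opposite sides of a square. Deleting the edges of a hyperplane $h$ divides $Y^{(0)}$ into two convex \emph{halfspaces}, and $h$ \emph{separates} two points or sets if they lie in different halfspaces. We use the following standard facts.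
\begin{enumerate}
\item[(Y1)] $d(x,y)$ is the number of hyperplanes separating $x$ and $y$, and a geodesic edge path from $x$ to $y$ crosses exactly these hyperplanes, once each. In particular, vertices not separated by any hyperplane coincide.
\item[(Y2)] For each $h$, the median $m(x,y,z)$ lies in the halfspace of $h$ that contains at least two of $x,y,z$.
\item[(Y3)] (Helly property.) Finitely many pairwise intersecting convex sets have a common point.
\item[(Y4)] (Gates.) For a nonempty convex set $A$ and a vertex $x$ there is a vertex $g_A(x)\in A$ such that the hyperplanes separating $x$ from $g_A(x)$ are exactly those separating $x$ from $A$.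
\end{enumerate}

\subsection*{What the HHS structure provides}
In the rest of this section and in Section~\ref{sec:flat}, $E$ is an infinite finitely generated group that is an HHS.

\begin{theorem}[{\cite{BHS2}, \cite[Theorem~2.1]{BHSq}}]\label{thm:cubulation}
$E$ carries a coarse median $\mu$ of finite rank. For every $j$ there is $C\ge1$ such that for every $A\subset E$ with $\#A\le j$ there are a CAT(0) cube complex $Y$ of uniformly bounded dimension and a $C$-quasi-isometric embedding $p\colon Y^{(0)}\to E$ such that $A$ lies in the $C$-neighborhood of the image and $d(p(m(x,y,z)),\mu(px,py,pz))\le C$ for all vertices $x,y,z$.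
\end{theorem}

A compact metric space has \emph{covering dimension at most $N$} if every finite open cover has a finite open refinement in which every point lies in at most $N+1$ sets.

\begin{theorem}[\cite{BowCM,Zei,BowMCG}]\label{thm:cones}
Each cone of $E$ based at $1$, with the operation $\mu_\omega$, is a complete connected median algebra of finite rank, bounded by the rank of $\mu$, and is bi-Lipschitz to a median metric space with the same median. If its rank is at most $N$, every compact subset has covering dimension at most $N$.
\end{theorem}

The median algebra structure, the rank and the dimension statement are in \cite{BowCM}; the median metric is in \cite{Zei}, see also \cite{BowMCG}.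

\begin{theorem}[\cite{BowMed}]\label{thm:cat}
A complete connected median metric space of finite rank admits a bi-Lipschitz equivalent CAT(0) metric.
\end{theorem}

Let $N$ be the largest rank of a cone of $E$ based at $1$, over all sequences of scales. It is finite by Theorem~\ref{thm:cones}. It is at least $1$, because $E$ is infinite, so each cone has two distinct points, and any two points form a subalgebra isomorphic to $\{0,1\}$. Left translations need not respect $\mu$, but they are isometries, so they carry metric and topological properties from cones based at $1$ to all cones. Theorems~\ref{thm:cones} and~\ref{thm:cat} therefore give the following.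

\begin{corollary}\label{cor:cones}
Every cone of $E$ is bi-Lipschitz to a CAT(0) space, and its compact subsets have covering dimension at most $N$.
\end{corollary}

\section{A quasiflat of maximal rank}\label{sec:flat}

We prove Proposition~\ref{prop:flat} with the number $N$ just defined. We first turn an $N$-cube in a cone into a quasi-isometric embedding of $\mathbb Z^N$, and then show that flats of the top dimension $N$ are rigid.

\subsection*{From a cube to a quasiflat}
An $N$-cube in a cone gives $2^N$ far apart points of $E$ that form a cube up to a sublinear error. Theorem~\ref{thm:cubulation} transfers them to a cube complex, where the $j$-th direction of the cube is recorded by a large family $W_j$ of hyperplanes. The next lemma fills in a solid box. It splits off one direction at a time: the set of geodesics that realize the distance between two convex sets is a product.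

\begin{lemma}\label{lem:box}
Let $M$ be a nonempty convex set of vertices of a CAT(0) cube complex. Let $W_1,\dots,W_m$ be disjoint finite sets of hyperplanes, each $h\in\bigcup_jW_j$ having its halfspaces labeled $h^0,h^1$, such that
\begin{enumerate}
\item[(a)] $h^a\cap h'^a\cap M\ne\emptyset$ for $h,h'\in W_j$ and $a\in\{0,1\}$;
\item[(b)] $h^a\cap h'^b\cap M\neq\emptyset$ for $h\in W_j$, $h'\in W_{j'}$, $j\ne j'$ and $a,b\in\{0,1\}$.
\end{enumerate}
Then $M$ contains an isometric copy of $\prod_{j}\{0,\dots,\#W_j\}$ with the $\ell^1$ metric.
\end{lemma}

\begin{proof}
We induct on $m$, and discard the empty $W_j$; if all are empty, a point of $M$ will do. For $a=0,1$ let $A^a=M\cap\bigcap_{h\in W_1}h^a$. These sets are convex, disjoint, and nonempty by (a) and (Y3). If $m=1$, a geodesic from a point of $A^0$ to a point of $A^1$ lies in $M$ and has length at least $\#W_1$, which suffices. Let $m\ge2$. Let $S\supseteq W_1$ be the set of hyperplanes separating $A^0$ from $A^1$, which is finite by (Y1). Let $g_0,g_1$ be the gate maps to $A^0,A^1$, and $P=g_0(A^1)\subset A^0$.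

\emph{Step 1: for $x\in P$, the hyperplanes separating $x$ from $A^1$, equivalently from $g_1(x)$, are those of $S$.} Every $h\in S$ separates $x\in A^0$ from $A^1$. Conversely, let $x=g_0(y)$ with $y\in A^1$, and let $h$ separate $x$ from $A^1$. Then $h$ separates $y$ from $g_0(y)$, hence from $A^0$ by (Y4). So $A^0$ lies on the side of $x$ and $A^1$ on the other side, that is, $h\in S$.

\emph{Step 2: $P$ is convex.} Let $v\in[x,x']$ with $x,x'\in P$; then $v\in A^0$. If $h$ separates $v$ from $A^1$, the halfspace containing $v$ contains $x$ or $x'$, since the other halfspace is convex; so $h\in S$ by Step~1. Hence $S$ is the set of hyperplanes separating $v$ from $A^1$, that is, from $g_1(v)$. The hyperplanes separating $g_1(v)$ from $A^0$ include those of $S$ and all separate $g_1(v)$ from $v$, so they too form the set $S$; by (Y4) this is the set of hyperplanes separating $g_1(v)$ from $g_0g_1(v)$. Thus no hyperplane separates $v$ from $g_0g_1(v)$, and $v=g_0g_1(v)\in P$.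

\emph{Step 3: $M$ contains an isometric copy of $\{0,\dots,\#S\}\times P$.} Fix $x_0\in P$ and a geodesic $x_0=c_0,c_1,\dots,c_{\#S}=g_1(x_0)$; it crosses exactly the hyperplanes of $S$. For $x\in P$ let $c_t(x)=m(x,g_1(x),c_t)\in[x,g_1(x)]\subset M$. By Step~1 and (Y2), $c_t(x)$ lies on the same side of $h$ as $x$ if $h\notin S$, and on the same side as $c_t$ if $h\in S$. No hyperplane of $S$ separates two points of $P\subset A^0$. Counting hyperplanes outside and inside $S$ gives $d(c_t(x),c_{t'}(x'))=d(x,x')+|t-t'|$.

\emph{Step 4: $P$ and $W_2,\dots,W_m$ satisfy the hypotheses.} Let $h\in W_j$ with $j\ge2$ and $a\in\{0,1\}$. By (a), (b) and (Y3), applied to $h^a\cap M$ and the sets $h'^b\cap M$ with $h'\in W_1$, both $A^0$ and $A^1$ meet $h^a$. Take $y\in A^1\cap h^a$. Then $h$ does not separate $y$ from $A^0$, so it does not separate $y$ from $g_0(y)$, and $g_0(y)\in P\cap h^a$. Thus $P$ meets every halfspace of every hyperplane in $W_2\cup\dots\cup W_m$. Whenever $h^a\cap h'^b\cap M\ne\emptyset$, the Helly property for $P$, $h^a\cap M$ and $h'^b\cap M$ gives $h^a\cap h'^b\cap P\neq\emptyset$.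

By induction $P$ contains a box for $W_2,\dots,W_m$. Since $\#S\ge\#W_1$, Step~3 finishes the proof.
\end{proof}

\begin{lemma}\label{lem:quasiflat}
There is a quasi-isometric embedding $f\colon\mathbb Z^N\to E$.
\end{lemma}

\begin{proof}
Choose a cone of rank $N$ based at $1$, with scales $r_i$, and distinct points $z_\epsilon=[z^i_\epsilon]$, $\epsilon\in\{0,1\}^N$, with $\mu_\omega(z_\epsilon,z_\delta,z_\zeta)=z_{m(\epsilon,\delta,\zeta)}$. Apply Theorem~\ref{thm:cubulation} to the sets $\{z^i_\epsilon\}_\epsilon$, which have at most $2^N$ elements. We obtain cube complexes $Y_i$, maps $p_i\colon Y_i^{(0)}\to E$ and vertices $y^i_\epsilon$ with $d(p_i(y^i_\epsilon),z^i_\epsilon)\le C$, where $C$ does not depend on $i$.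

The vertices $y^i_\epsilon$ are far apart. Indeed $d(y^i_\epsilon,y^i_{\epsilon'})\ge\big(d(z^i_\epsilon,z^i_{\epsilon'})-3C\big)/C$, so there is $c>0$ with $d(y^i_\epsilon,y^i_{\epsilon'})\ge cr_i$ for all $\epsilon\neq\epsilon'$ and $\omega$-a.e.\ $i$. They also form an approximate cube. Let $\eta=m(\epsilon,\delta,\zeta)$. The point $p_i(m(y^i_\epsilon,y^i_\delta,y^i_\zeta))$ is within $C$ of $\mu(p_iy^i_\epsilon,p_iy^i_\delta,p_iy^i_\zeta)$, which by \eqref{eq:mulip} is within $c_\mu(3C+1)$ of $\mu(z^i_\epsilon,z^i_\delta,z^i_\zeta)$, which is within $o(r_i)$ of $z^i_\eta$, which is within $C$ of $p_i(y^i_\eta)$. Since $p_i$ is a $C$-quasi-isometric embedding,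
\[
e_i:=\max_{\epsilon,\delta,\zeta}\ d\big(m(y^i_\epsilon,y^i_\delta,y^i_\zeta),\,y^i_{m(\epsilon,\delta,\zeta)}\big)=o(r_i).
\]

Fix $i$ and drop it from the notation $y^i_\epsilon$. Let $W_j$ be the finite set of hyperplanes of $Y_i$ separating $\{y_\epsilon:\epsilon_j=0\}$ from $\{y_\epsilon:\epsilon_j=1\}$, labeled so that $y_\epsilon\in h^{\epsilon_j}$ for $h\in W_j$. The $W_j$ are disjoint: if $\epsilon$ and $\epsilon'$ differ only in the coordinate $j$, then $y_\epsilon$ and $y_{\epsilon'}$ are separated by all hyperplanes of $W_j$ and by none of $W_{j'}$ for $j'\neq j$. Conditions (a) and (b) of Lemma~\ref{lem:box} hold with $M=Y_i^{(0)}$, because a vertex $y_\epsilon$ with the prescribed coordinates lies in each required intersection.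

We bound $\#W_j$ from below. Let $\epsilon,\epsilon'$ differ exactly in the coordinate $j$, and let $h\notin W_j$ separate $y_\epsilon$ from $y_{\epsilon'}$. After possibly exchanging $\epsilon$ and $\epsilon'$, there is $\delta$ with $\delta_j=\epsilon_j$ such that $y_\delta$ is on the side of $y_{\epsilon'}$; otherwise $h$ would belong to $W_j$. By (Y2), $h$ separates $y_\epsilon$ from $m(y_\epsilon,y_{\epsilon'},y_\delta)$. But $m(\epsilon,\epsilon',\delta)=\epsilon$, so these two vertices are at distance at most $e_i$. There are $2^N$ choices of $\delta$, so there are at most $2^Ne_i$ such $h$, and $\#W_j\ge cr_i-2^Ne_i\ge cr_i/2$ for $\omega$-a.e.\ $i$.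

Let $n_i=\lfloor cr_i/4\rfloor$. By Lemma~\ref{lem:box}, for $\omega$-a.e.\ $i$ the box $\{-n_i,\dots,n_i\}^N$ with the $\ell^1$ metric embeds isometrically in $Y_i^{(0)}$. Composing with $p_i$ and with a left translation of $E$, we get $C$-quasi-isometric embeddings $f_i$ of these boxes into $E$ with $f_i(0)=1$. For each $u\in\mathbb Z^N$ the point $f_i(u)$ is defined for $\omega$-a.e.\ $i$ and lies in the finite ball of radius $C\|u\|_1+C$, so it equals a fixed element $f(u)$ for $\omega$-a.e.\ $i$. The map $f$ satisfies the same inequalities as the $f_i$. Since $|u|\le\|u\|_1\le\sqrt N|u|$, it is a $\lambda$-quasi-isometric embedding for the Euclidean norm, with $\lambda=C\sqrt N$.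
\end{proof}

\subsection*{Rigidity of top-dimensional flats}
Two parallel lines in the plane are at finite Hausdorff distance and distinct, and the strip between them has dimension two. The next lemmas show that this is the general mechanism: in a space with a CAT(0) metric, joining two distinct parallel $N$-flats by geodesics sweeps out something of dimension $N+1$. We detect the dimension with maps to the sphere $\mathbb S^N\subset\mathbb R^{N+1}$.

\begin{lemma}\label{lem:ext}
Let $\Omega$ be a compact metric space of covering dimension at most $N$, let $\Sigma\subset\Omega$ be closed, and let $g\colon\Sigma\to\mathbb S^N$ be continuous. There is a continuous map $\Gamma\colon\Omega\to\mathbb S^N$ whose restriction to $\Sigma$ is homotopic to $g$.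
\end{lemma}

\begin{proof}
Extend $g$ to a continuous map $\tilde g\colon\Omega\to\mathbb R^{N+1}$ by Tietze's theorem. Choose a finite cover by nonempty open sets $U_\alpha$ whose images under $\tilde g$ have diameter less than $1/4$ and such that each point lies in at most $N+1$ of them. Take points $y_\alpha\in U_\alpha$ and a partition of unity $\rho_\alpha$ subordinate to the cover, and put $g'(y)=\sum_\alpha\rho_\alpha(y)\tilde g(y_\alpha)$. Then $|g'-\tilde g|<1/4$. The image of $g'$ lies in a finite union of convex hulls of at most $N+1$ points, a null set in $\mathbb R^{N+1}$, so it misses some $b$ with $|b|<1/4$. Let $\Gamma=(g'-b)/|g'-b|$. On $\Sigma$ we have $|(g'-b)-g|<1/2$, so the segments from $g$ to $g'-b$ avoid $0$, and normalizing them gives the homotopy.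
\end{proof}

\begin{lemma}\label{lem:rigid}
Let $X$ be a cone of $E$, and let $\varphi_1,\varphi_2\colon\mathbb R^N\to X$ be bi-Lipschitz embeddings whose images $F_1,F_2$ are at finite Hausdorff distance. Then $F_1=F_2$.
\end{lemma}

\begin{proof}
By Corollary~\ref{cor:cones}, $X$ has a bi-Lipschitz equivalent CAT(0) metric $d'$. Let $\varphi_1,\varphi_2$ be $L$-bi-Lipschitz for $d'$, and let $D_1$ be larger than the $d'$-Hausdorff distance of $F_1$ and $F_2$.

We first match the two flats continuously. Take a locally finite triangulation of $\mathbb R^N$ by affine simplices of diameter at most $1$. For each vertex $v$ choose $\psi(v)\in\mathbb R^N$ with $d'(\varphi_1(v),\varphi_2\psi(v))\le D_1$, and extend $\psi$ affinely over each simplex. If $v,v'$ are vertices of one simplex, then $d'(\varphi_2\psi(v),\varphi_2\psi(v'))\le2D_1+L$, so $|\psi(v)-\psi(v')|\le L(2D_1+L)$, and the same bound holds for $|\psi(v)-\psi(u)|$ with $u$ in that simplex. Hence $d'(\varphi_1(u),\varphi_2\psi(u))\le D:=L+D_1+L^2(2D_1+L)$ for all $u\in\mathbb R^N$. Let $t\mapsto H(t,u)$, $t\in[0,1]$, be the $d'$-geodesic from $\varphi_1(u)$ to $\varphi_2\psi(u)$. By \eqref{eq:convex}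 and the bound $d'(H(t,u),H(t',u))\le D|t-t'|$, the map $H$ is continuous.

Suppose that $x=\varphi_1(u_0)\notin F_2$. Let $B$ be the closed ball of radius $L(D+1)$ about $u_0$, so that $d'(\varphi_1(u),x)>D$ for $u\in\partial B$. The cylinder $Q=[0,1]\times B$ is an $(N+1)$-ball, and its boundary sphere consists of the bottom $\{0\}\times B$, the side $[0,1]\times\partial B$ and the top $\{1\}\times B$. Let $\sigma=H|_{\partial Q}$, $\Sigma=\sigma(\partial Q)$ and $\Omega=H(Q)$. The image $T$ of the side and the top is compact and does not contain $x$: points $H(t,u)$ with $u\in\partial B$ are within $D$ of $\varphi_1(u)$, and the top is mapped into $F_2$. Choose an open ball $V$ about $u_0$, with closure in the interior of $B$, such that $U=\varphi_1(V)$ is disjoint from $T$. Since $\varphi_1$ is injective, $\Sigma\setminus U=\varphi_1(B\setminus V)\cup T$, which is compact, so $U$ is open in $\Sigma$. Moreover $\sigma^{-1}(U)=\{0\}\times V$. In words, near $x$ the sphere $\sigma$ covers its image exactly once.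

Identify $\mathbb S^N$ with $\mathbb R^N\cup\{\infty\}$, fix a homeomorphism $\chi\colon V\to\mathbb R^N$, and define $g\colon\Sigma\to\mathbb S^N$ by $g=\chi\circ\varphi_1^{-1}$ on $U$ and $g=\infty$ on $\Sigma\setminus U$. This map is continuous on the open set $U$. It is continuous at points of $\Sigma\setminus U$ as well: if $\varphi_1(v_l)$ with $v_l\in V$ converges to such a point, then $v_l$ has no accumulation point in $V$, so $\chi(v_l)\to\infty$. The map $g\circ\sigma\colon\partial Q\to\mathbb S^N$ sends $\{0\}\times V$ homeomorphically onto $\mathbb R^N$ and everything else to $\infty$. It therefore has degree $\pm1$ and is not null-homotopic.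

On the other hand, $\Omega$ is compact, so it has covering dimension at most $N$ by Corollary~\ref{cor:cones}. Let $\Gamma\colon\Omega\to\mathbb S^N$ be as in Lemma~\ref{lem:ext}. Then $g\circ\sigma$ is homotopic to $\Gamma\circ\sigma$, which extends to the map $\Gamma\circ H$ on the ball $Q$ and is therefore null-homotopic. This contradiction shows $F_1\subset F_2$, and $F_2\subset F_1$ by symmetry.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:flat}]
Let $f$ be as in Lemma~\ref{lem:quasiflat}, with constant $\lambda$ and image $F$. For $k\in Z$ let $D(k)=\max_{x\in F}d(xk,F)$; the maximum exists because the values are integers bounded by $|k|$. Since multiplication by $k$ is an isometry, $\max_{x\in F}d(x,Fk)=D(k^{-1})$. Suppose that $D$ is unbounded. We rescale by the size of the defect. Choose $k_i\in Z$ with $D_i:=D(k_i)\to\infty$ and, replacing $k_i$ by its inverse where necessary, $D(k_i^{-1})\le D_i$. Choose $w_i,u_i\in\mathbb Z^N$ with $d(f(w_i)k_i,F)=d(f(w_i)k_i,f(u_i))=D_i$. In the cone with scales $D_i$ based at $o_i=f(w_i)k_i$, apply Lemma~\ref{lem:limflat} to the $\lambda$-quasi-isometric embeddings $u\mapsto f(w_i+u)k_i$ and $u\mapsto f(u_i+u)$.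 We obtain bi-Lipschitz flats $F_1=\{[x_i]:x_i\in Fk_i\}$ and $F_2=\{[x_i]:x_i\in F\}$. Every point of $Fk_i$ is within $D_i$ of $F$ and every point of $F$ is within $D_i$ of $Fk_i$, so $F_1$ and $F_2$ are at Hausdorff distance at most $1$. By Lemma~\ref{lem:rigid}, $F_1=F_2$. But $[o_i]\in F_1$, while $d(o_i,x_i)\ge D_i$ for all $x_i\in F$, so $[o_i]$ is at distance at least $1$ from $F_2$. This is a contradiction.
\end{proof}

The maximality of $N$ was used through the dimension bound in Lemma~\ref{lem:rigid}, and it cannot be dropped: the line $\mathbb Z\times\{0\}$ in $E=\mathbb Z^2$ is not coarsely preserved by the center. The basepoints $o_i$ in the last proof are not under our control, which is why Corollary~\ref{cor:cones} is needed for all cones.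

\section{The center in a cone}\label{sec:limit}

In this section and the next, $E$ is any finitely generated group satisfying $(\ast)$. We consider cones with scales $s_i$ based at points $f(u_i)$ of $F$. For such a cone, Lemma~\ref{lem:limflat} gives a $\lambda$-bi-Lipschitz embedding
\[
\varphi(v)=[f(u_i+\lfloor s_iv\rfloor)]
\]
of $\mathbb R^N$ onto $F_\omega=\{[x_i]:x_i\in F\}$. Let $Z_\omega$ be the group of sequences $(k_i)$ in $Z$ with $|k_i|=O(s_i)$, modulo those with $|k_i|=o(s_i)$, and let $\|\kappa\|=\lim_\omega|k_i|/s_i$ for $\kappa=[k_i]$. The metric $\|\kappa-\kappa'\|$ is translation invariant, so $Z_\omega$ is an abelian topological group.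

\begin{lemma}\label{lem:Zomega}
The formula $\kappa\cdot[x_i]=[x_ik_i]$ defines an action of $Z_\omega$ on $F_\omega$ by surjective isometries, with $d(x,\kappa\cdot x)=\|\kappa\|$ for all $x\in F_\omega$. In particular the action is free. Closed bounded subsets of $Z_\omega$ are compact.
\end{lemma}

\begin{proof}
Since $y\mapsto yk_i$ is an isometry of $E$ with $d(y,yk_i)=|k_i|$, the formula defines an isometric action on the whole cone with the stated displacement. If $x_i\in F$, then $x_ik_i$ is within $D_0=o(s_i)$ of $F$ by $(\ast)$, so $\kappa$ maps $F_\omega$ into itself, and so does $-\kappa$. For $x\in F_\omega$ the orbit map $\kappa\mapsto\kappa\cdot x$ is an isometric embedding of $Z_\omega$ into $F_\omega$. The space $Z_\omega$ is the ultralimit of the spaces $(Z,d/s_i)$ based at the identity, hence complete, so the orbit is closed in $F_\omega$. Closed bounded subsets of $F_\omega$ are compact because $F_\omega$ is bi-Lipschitz to $\mathbb R^N$.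
\end{proof}

To apply Lemma~\ref{lem:T} we need a normed space. Kirchheim's metric version of Rademacher's theorem says that $F_\omega$ looks like one near almost every point.

\begin{theorem}[\cite{Kir}]\label{thm:kirch}
Let $X$ be a metric space and $\varphi\colon\mathbb R^N\to X$ a Lipschitz map. For almost every $u\in\mathbb R^N$ there is a seminorm $\|\cdot\|_u$ on $\mathbb R^N$ such that
\[
d(\varphi(v),\varphi(w))-\|v-w\|_u=o(|v-u|+|w-u|)\qquad\text{as }v,w\to u .
\]
\end{theorem}

We call such $u$ a \emph{point of differentiability}. Equivalently in the form that we use, the functions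
\begin{equation}\label{eq:blowup}
d_t(v,w)=t^{-1}d\big(\varphi(u+tv),\varphi(u+tw)\big)
\end{equation}
converge to $\|v-w\|_u$ as $t\to0^+$, uniformly for $v,w$ in bounded sets: on the ball of radius $R$ the error is $t^{-1}$ times a quantity that is $o(2tR)$ as $t\to0^+$. For our $\varphi$ we have $\lambda^{-1}|v-w|\le d_t(v,w)\le\lambda|v-w|$, so $\|\cdot\|_u$ is a norm. Differentiability at a single point is enough, because each $\kappa\in Z_\omega$ has the same displacement everywhere and can be examined wherever we like.

\subsection*{Multiples of central elements grow}
We use Theorem~\ref{thm:kirch} first inside an arbitrary cone, where it controls the small elements of $Z_\omega$.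

\begin{lemma}\label{lem:small}
In each cone as above there is $\varepsilon_0>0$ such that $\|2\kappa\|\ge\frac32\|\kappa\|$ for all $\kappa\in Z_\omega$ with $\|\kappa\|\le\varepsilon_0$. Consequently the ball $\{\|\kappa\|\le\varepsilon_0\}$ contains no nontrivial subgroup of $Z_\omega$.
\end{lemma}

\begin{proof}
Otherwise there are $\kappa_j\neq0$ with $\varepsilon_j=\|\kappa_j\|\to0$ and $\|2\kappa_j\|<\frac32\varepsilon_j$. Let $u$ be a point of differentiability of $\varphi$ and $d_j=d_{\varepsilon_j}$ as in \eqref{eq:blowup}. Define bijections $g_j$ of $\mathbb R^N$ by $\varphi(u+\varepsilon_jg_j(v))=\kappa_j\cdot\varphi(u+\varepsilon_jv)$. Then $g_j$ is an isometry of $d_j$ with $d_j(v,g_jv)=1$ and $d_j(v,g_j^2v)<\frac32$ for all $v$. For the Euclidean norm the maps $g_j^{\pm1}$ are $\lambda^2$-Lipschitz and move points by at most $\lambda$. By the Arzel\`a--Ascoli theorem, along a subsequence $g_j\to g$ and $g_j^{-1}\to g'$ locally uniformly, and $g\circ g'=g'\circ g=\mathrm{id}$. Since $d_j\to\|\cdot\|_u$ locally uniformly, we may pass to the limit in the identities above: $g$ is a surjective isometry of $\|\cdot\|_u$ with $\|gv-v\|_u=1$ and $\|g^2v-v\|_u\le\frac32$.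 By Lemma~\ref{lem:T}, $g$ is a translation by a vector of norm $1$, so $\|g^2v-v\|_u=2$, a contradiction.

If a subgroup contained in the ball had an element $\kappa\ne0$, then all $2^l\kappa$ would lie in the ball, and $\|2^l\kappa\|\ge(3/2)^l\|\kappa\|\to\infty$.
\end{proof}

The constant $\varepsilon_0$ depends on the cone, so Lemma~\ref{lem:small} does not by itself give a statement in $E$. A sequence of central elements whose multiples do not grow produces, at the scales given by their lengths, a compact subgroup of $Z_\omega$, and we have to exclude it. Two kinds of compact groups must be dealt with by different means. The $p$-adic integers have no torsion, but they have the arbitrarily small subgroups $p^l\mathbb Z_p$, which Lemma~\ref{lem:small} forbids. The circle $\mathbb R/\mathbb Z$ satisfies the conclusion of Lemma~\ref{lem:small}, since doubling doubles the distance to $0$ up to distance $1/4$; but it has torsion, which the topology of $\mathbb R^N$ forbids.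

\begin{lemma}\label{lem:mult}
There are $M_0,R_0\ge1$ such that for every $k\in Z$ with $|k|\ge R_0$ there is an integer $1\le m\le M_0$ with $|mk|\ge4|k|$.
\end{lemma}

\begin{proof}
Otherwise, for each $i$ there is $k_i\in Z$ with $|k_i|\ge i$ and $|mk_i|<4|k_i|$ for $1\le m\le i$. In the cone with scales $s_i=|k_i|$ based at $f(0)$, the element $\kappa=[k_i]$ satisfies $\|\kappa\|=1$ and $\|m\kappa\|\le4$ for all $m\in\mathbb Z$. By Lemma~\ref{lem:Zomega}, the closure $\mathcal C$ of $\langle\kappa\rangle$ is a nontrivial compact abelian group.

We claim that $\mathcal C$ has an element of prime order. The continuous characters $\chi\colon\mathcal C\to\mathbb R/\mathbb Z$ of a compact abelian group separate points, so the open sets $\{\chi\neq0\}$ cover the compact set $\{c\in\mathcal C:\|c\|\ge\varepsilon_0\}$, with $\varepsilon_0$ as in Lemma~\ref{lem:small}. Finitely many of them, for $\chi_1,\dots,\chi_q$, already cover it. The common kernel of $\chi_1,\dots,\chi_q$ is a subgroup contained in the ball of radius $\varepsilon_0$, hence trivial. So $\mathcal C$ is isomorphic to a nontrivial closed subgroup of the torus $(\mathbb R/\mathbb Z)^q$. Such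 a subgroup is the product of a torus and a finite group, and therefore contains an element of prime order $p$.

This element generates a group $\mathbb Z/p$ acting freely by homeomorphisms on $F_\omega\cong\mathbb R^N$. A free action of a finite group on a Hausdorff space is a covering action, so the quotient $\mathcal M$ is a topological $N$-manifold, and $H_j(\mathcal M;\mathbb Z)=0$ for $j>N$. On the other hand, since $\mathbb R^N$ is contractible and the action is free, the singular chain complex of $\mathbb R^N$ is a free resolution of $\mathbb Z$ over the group ring of $\mathbb Z/p$, and its coinvariants form the singular chain complex of $\mathcal M$. Hence $H_j(\mathcal M;\mathbb Z)=H_j(\mathbb Z/p;\mathbb Z)$, which is $\mathbb Z/p$ for all odd $j$. This is a contradiction.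
\end{proof}

\subsection*{A cone in which the flat is a normed space}
The second use of Theorem~\ref{thm:kirch} is to realize the blow-up at a point of differentiability as a cone of $E$, by a diagonal choice of scales and basepoints.

\begin{lemma}\label{lem:normed}
There are scales $s_j\to\infty$, points $u_j\in\mathbb Z^N$ and a norm $\|\cdot\|$ on $\mathbb R^N$ with $\lambda^{-1}|v|\le\|v\|\le\lambda|v|$ such that, in the cone with scales $s_j$ based at $f(u_j)$, we have $d(\varphi(v),\varphi(w))=\|v-w\|$ for all $v,w$. In this cone there is a homomorphism $b\colon Z_\omega\to\mathbb R^N$ with $\kappa\cdot\varphi(v)=\varphi(v+b(\kappa))$ and $\|b(\kappa)\|=\|\kappa\|$.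
\end{lemma}

\begin{proof}
Start with the cone with scales $i$ based at $f(0)$, and let $\varphi_0(v)=[f(\lfloor iv\rfloor)]$. Let $u$ be a point of differentiability of $\varphi_0$, with norm $\|\cdot\|$, and define $d_t$ by \eqref{eq:blowup} for $\varphi_0$. For each $j\in\mathbb N$ choose $t_j>0$ with $\big|d_{t_j}(v,w)-\|v-w\|\big|\le1/j$ for $|v|,|w|\le j$, and a finite $\frac1j$-net $\mathcal N_j$ of the Euclidean ball of radius $j$ about $0$, contained in that ball. By definition of the metric of the cone,
\[
d_{t_j}(v,w)=\lim_\omega\ \frac{1}{t_ji}\,d\big(f(\lfloor iu+t_jiv\rfloor),f(\lfloor iu+t_jiw\rfloor)\big),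
\]
the limit being over $i$. As $\mathcal N_j$ is finite, we can choose $i=i(j)$ such that $s_j:=t_j\,i(j)\ge j$ and the expression under the limit is within $1/j$ of $d_{t_j}(v,w)$ for all $v,w\in\mathcal N_j$. Let $u_j=\lfloor i(j)u\rfloor$ and $y_j(v)=f(\lfloor i(j)u+s_jv\rfloor)$, so that
\[
\big|\,d(y_j(v),y_j(w))/s_j-\|v-w\|\,\big|\le2/j\qquad(v,w\in\mathcal N_j).
\]
Fix $v,w\in\mathbb R^N$. For $j\ge|v|,|w|$ choose $v_j,w_j\in\mathcal N_j$ within $1/j$ of $v,w$. The lattice points $u_j+\lfloor s_jv\rfloor$ and $\lfloor i(j)u+s_jv_j\rfloor$ are at distance at most $s_j/j+2\sqrt N$, so $d(f(u_j+\lfloor s_jv\rfloor),y_j(v_j))=o(s_j)$. Thus $\varphi(v)=[y_j(v_j)]$, and by the same computation $\varphi(w)=[y_j(w_j)]$. Therefore $d(\varphi(v),\varphi(w))=\lim_j\|v_j-w_j\|=\|v-w\|$. The comparison with $|\cdot|$ follows from Lemma~\ref{lem:limflat}. By Lemmas~\ref{lem:Zomega} and~\ref{lem:T}, each $\kappa$ acts on $F_\omega\cong(\mathbb R^N,\|\cdot\|)$ as the translation by a vector $b(\kappa)$ of norm $\|\kappa\|$, and $b$ is additive because translations compose additively.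
\end{proof}

\section{The growth of the center}\label{sec:growth}

We work in the cone of Lemma~\ref{lem:normed}, index its scales and basepoints by $i$, and let $W\subset\mathbb R^N$ be the linear span of $b(Z_\omega)$ and $a=\dim W$. As before, $n$ is the rank of $Z$.

\subsection*{The translations span at most $n$ dimensions}
For each $i$, any $n+1$ elements of $Z$ satisfy an integral relation, but its coefficients may tend to infinity with $i$, in which case the relation is invisible in the cone. We use the relation to build a periodic family of central elements that is almost compatible with taking multiples, and play periodicity against Lemma~\ref{lem:mult}.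

\begin{lemma}\label{lem:dim}
$a\le n$.
\end{lemma}

\begin{proof}
Suppose that $v_0,\dots,v_n\in b(Z_\omega)$ are linearly independent, say $v_j=b([k^i_j])$. Choose $C_1>\max_j\|v_j\|$ and $c>0$ with $\|\sum_jy_jv_j\|\ge2c\|y\|_\infty$ for all $y\in\mathbb R^{n+1}$. Choose an integer $L\ge1$ with $cL\ge(n+1)M_0C_1$. For each $y\in\mathbb Z^{n+1}$ we have $\lim_\omega|\sum_jy_jk^i_j|/s_i=\|\sum_jy_jv_j\|$. Since only finitely many conditions are involved, there is an $i$ such that, with $s=s_i$ and $k_j=k_j^i$,
\[
|k_j|\le C_1s\ \ \text{for all }j,\qquad \Big|\sum_jy_jk_j\Big|\ge c\|y\|_\infty s\ \ \text{if }\|y\|_\infty\le L,\qquad T:=cLs\ge R_0 .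
\]
Let $0\neq x\in\mathbb Z^{n+1}$ with $\sum_jx_jk_j=0$, and for real $\theta\ge0$ put
\[
k(\theta)=\sum_j\lfloor\theta x_j\rfloor k_j\in Z .
\]
Then $k(\theta+1)=k(\theta)+\sum_jx_jk_j=k(\theta)$, and $k$ takes finitely many values on $[0,1)$, so $|k(\theta)|$ is bounded. For real $y$ and integers $m\ge1$ we have $0\le\lfloor my\rfloor-m\lfloor y\rfloor\le m-1$, hence
\[
|k(m\theta)-mk(\theta)|\le(n+1)M_0C_1s\le T\qquad(1\le m\le M_0).
\]
Let $\theta_0=L/\|x\|_\infty$. All coordinates of $\theta_0x$ lie in $[-L,L]$ and one of them is $\pm L$, so $\|\lfloor\theta_0x\rfloor\|_\infty=L$ and $|k(\theta_0)|\ge T$. Whenever $|k(\theta)|\ge T$, Lemma~\ref{lem:mult} gives $m\le M_0$ with $|mk(\theta)|\ge4|k(\theta)|$, so that $|k(m\theta)|\ge4|k(\theta)|-T\ge3|k(\theta)|$. Iterating from $\theta_0$ makes $|k(\theta)|$ unbounded, a contradiction.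
\end{proof}

\subsection*{Counting cosets transverse to $W$}
Let $Q$ be the orthogonal complement of $W$, a Euclidean space of dimension $N-a$. The cone shows that lattice points in the direction of $Q$ lie in different cosets of $Z$ when they are at distance comparable to $s_i$. That yields only boundedly many cosets, and we need about $s_i^{N-a}$. To pass from the scale $s_i$ to the unit scale, we extend the coordinate along $Q$ to a Lipschitz map on the coset space $E/Z$. This map is close to the identity at scale $s_i$ and makes only bounded jumps between neighboring lattice points, so by Brouwer's fixed point theorem its values are boundedly dense in a ball of radius $s_i/2$.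

\begin{lemma}\label{lem:cosets}
There is $c_1>0$ such that, for $\omega$-a.e.\ $i$, the points $f(w)$ with $|w-u_i|\le(2+\sqrt N)s_i$ meet at least $c_1s_i^{N-a}$ cosets of $Z$.
\end{lemma}

\begin{proof}
If $a=N$, take $c_1=1$. Assume $a<N$.

\emph{The coset space.} Let $\bar x$ denote the coset $xZ$ and $\bar d(\bar x,\bar y)=\min_{k\in Z}d(xk,y)\le d(x,y)$. Since central elements act by isometries, $\bar d$ is well defined and symmetric, and $d(xkk',z)\le d(xk,y)+d(yk',z)$ gives the triangle inequality; so $\bar d$ is a metric on $E/Z$. For $q\in Q$ let $x_i(q)=f(u_i+\lfloor s_iq\rfloor)$, so that $\varphi(q)=[x_i(q)]$, and note that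
\begin{equation}\label{eq:xlip}
d(x_i(q),x_i(q'))\le\lambda\big(s_i|q-q'|+\sqrt N+1\big).
\end{equation}
Fix $q,q'\in Q$ and let $k_i\in Z$ realize the minimum in $\bar d(\overline{x_i(q)},\overline{x_i(q')})$. Then $|k_i|=d(x_i(q),x_i(q)k_i)\le2d(x_i(q),x_i(q'))=O(s_i)$, so $\kappa=[k_i]\in Z_\omega$. Since $b(\kappa)\in W$ is orthogonal to $q-q'$,
\begin{equation}\label{eq:sep}
\lim_\omega\frac{\bar d(\overline{x_i(q)},\overline{x_i(q')})}{s_i}=\|q+b(\kappa)-q'\|\ \ge\ \lambda^{-1}|q-q'+b(\kappa)|\ \ge\ \lambda^{-1}|q-q'| .
\end{equation}

\emph{The Lipschitz map.} Let $\Lambda=2\lambda\sqrt N$ and choose $\eta\in(0,1]$ with $2\Lambda\lambda\eta+\eta\le1/4$. Let $\{q_l\}$ be a finite $\eta$-net of $\{q\in Q:|q|\le2\}$ contained in that ball. By \eqref{eq:sep}, for $\omega$-a.e.\ $i$ we have $(\sqrt N+1)/s_i\le\eta$ and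
\[
|s_iq_l-s_iq_m|\le2\lambda\,\bar d(\overline{x_i(q_l)},\overline{x_i(q_m)})\qquad\text{for all }l,m .
\]
Fix such an $i$, and write $s=s_i$ and $x=x_i$; note that $s\ge1$. The assignment $\overline{x(q_l)}\mapsto sq_l$ is well defined and $2\lambda$-Lipschitz. Extending each coordinate in an orthonormal basis of $Q$ by McShane's lemma gives a $\Lambda$-Lipschitz map $\beta\colon(E/Z,\bar d)\to Q$ with $\beta(\overline{x(q_l)})=sq_l$. Let $\vartheta(q)=s^{-1}\beta(\overline{x(q)})$. For $|q|\le2$ choose $q_l$ with $|q-q_l|\le\eta$. Then $\vartheta(q_l)=q_l$, and \eqref{eq:xlip} gives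
\begin{equation}\label{eq:close}
|\vartheta(q)-q|\le\Lambda\lambda\big(\eta+(\sqrt N+1)/s\big)+\eta\le2\Lambda\lambda\eta+\eta\le\tfrac14 .
\end{equation}
Also by \eqref{eq:xlip}, if $|p-p'|\le1/s$, then $|\vartheta(p)-\vartheta(p')|\le C_2/s$ with $C_2=\Lambda\lambda(2+\sqrt N)$.

\emph{Coarse surjectivity.} The map $\vartheta$ is not continuous, so we interpolate. Take a locally finite triangulation of $Q$ by affine simplices of diameter at most $1/s$, and let $\Delta$ be the closed unit ball of $Q$. The vertices of simplices that meet $\Delta$ have norm at most $2$. Let $\vartheta'$ be the map that is affine on each simplex and agrees with $\vartheta$ at the vertices. A point $q\in\Delta$ is a convex combination $\sum_\nu t_\nu p_\nu$ of the vertices of a simplex, so $\vartheta'(q)-q=\sum_\nu t_\nu(\vartheta(p_\nu)-p_\nu)$ has norm at most $1/4$ by \eqref{eq:close}. For $y\in Q$ with $|y|\le1/2$, the continuous map $q\mapsto y+q-\vartheta'(q)$ sends $\Delta$ into itself. By Brouwer's theorem it has a fixed point $q$, and $\vartheta'(q)=y$. So $y$ is a convex combination of the values of $\vartheta$ at the vertices of one simplex, and these values are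 pairwise within $C_2/s$; hence $y$ is within $C_2/s$ of $\vartheta(p)$ for some $p$ with $|p|\le2$. Multiplying by $s$, the balls of radius $C_2$ about the points $\beta(\overline{x(p)})$, $|p|\le2$, cover the ball of radius $s/2$ in $Q$. Comparing volumes, there are at least $(s/2C_2)^{N-a}$ distinct values $\beta(\overline{x(p)})$, hence at least as many cosets $\overline{x(p)}$. Finally $x(p)=f(w)$ with $|w-u_i|=|\lfloor sp\rfloor|\le2s+\sqrt N\le(2+\sqrt N)s$. The constant $c_1=(2C_2)^{-(N-a)}$ does not depend on $i$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:growth}]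
For $\omega$-a.e.\ $i$ we have $s_i\ge1$, and Lemma~\ref{lem:cosets} provides points $f(w_1),\dots,f(w_\nu)$ in distinct cosets of $Z$, with $|w_l-u_i|\le(2+\sqrt N)s_i$ and $\nu\ge c_1s_i^{N-a}$. The $\nu\,t_Z(s_i)$ elements $f(w_l)k$ with $k\in Z$ and $|k|\le s_i$ are distinct. By Lemma~\ref{lem:pack} with $b=2+\sqrt N$, we have $\nu\,t_Z(s_i)\le C(b)s_i^N$. Therefore, by Lemma~\ref{lem:dim},
\[
t_Z(s_i)\le\frac{C(b)}{c_1}\,s_i^{\,a}\le\frac{C(b)}{c_1}\,s_i^{\,n}.
\]
This holds for infinitely many $i$, and $s_i\to\infty$.
\end{proof}

With Propositions~\ref{prop:flat} and~\ref{prop:growth} established, Theorem~\ref{thm:B} follows as shown in Section~\ref{sec:plan}, and Theorems~\ref{thm:A} and~\ref{thm:C} follow as shown in Section~\ref{sec:dist}.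

\begin{thebibliography}{9}

\bibitem{BHS2}
Behrstock, Hagen, Sisto,
\emph{Hierarchically hyperbolic spaces II},
Pacific J. Math. \textbf{299} (2019).

\bibitem{BHSq}
Behrstock, Hagen, Sisto,
\emph{Quasiflats in hierarchically hyperbolic spaces},
Duke Math. J. \textbf{170} (2021).

\bibitem{BowCM}
Bowditch,
\emph{Coarse median spaces and groups},
Pacific J. Math. \textbf{261} (2013).

\bibitem{BowMed}
Bowditch,
\emph{Some properties of median metric spaces},
Groups Geom. Dyn. \textbf{10} (2016).

\bibitem{BowMCG}
Bowditch,
\emph{Large-scale rigidity properties of the mapping class groups},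
Pacific J. Math. \textbf{293} (2018).

\bibitem{FFMS}
Francesco Fournier-Facio, Giorgio Mangioni, Alessandro Sisto,
\emph{Bounded cohomology, quotient extensions, and hierarchical hyperbolicity},
arXiv:2505.20462 (2025).

\bibitem{Kir}
Kirchheim,
Proc. AMS \textbf{121} (1994).

\bibitem{Zei}
Zeidler,
Geom. Dedicata \textbf{180} (2016).

\end{thebibliography}
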